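\title{Triangle-free graphs with no unbalanced sparse pair}

\begin{abstract}
We disprove a conjecture, posed in a paper of Chudnovsky, Fox, Scott, Seymour and Spirkl, on graphs with few induced copies of a fixed graph $H$. It predicts a pair of vertex sets of density at most $c$ or at least $1-c$ in which one set has linear size and the other is smaller only by a power of $c$. The conjecture fails for the triangle, and it holds exactly when $H$ is an induced subgraph of $C_4$, $2K_2$ or $C_5$. The counterexample is a triangle-free graph on words over a signed alphabet, with adjacency governed by a tournament on the coordinates. A random sample of it has no complete or anticomplete pair of sizes $N^{\varepsilon}$ and $\varepsilon N$, where $N$ is the number of vertices.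
\end{abstract}

\section{The problem and the results}\label{sec:intro}

All graphs are finite and simple, $|G|$ is the number of vertices of $G$, and $N(v)$ is the set of neighbors of a vertex $v$. A \emph{copy} of a graph $H$ in $G$ is an isomorphism between $H$ and an induced subgraph of $G$; thus $K_3$ contains six copies of $K_3$. For $\alpha\ge0$, the graph $G$ is \emph{$(\alpha,H)$-saturated} if it contains at least $\alpha|G|^{|H|}$ copies of $H$. For disjoint $A,B\subseteq V(G)$ let $e(A,B)$ be the number of edges between $A$ and $B$. For $0\le c\le1$ the pair $(A,B)$ is \emph{$c$-sparse} if $e(A,B)\le c|A||B|$, and \emph{$(1-c)$-dense} if $e(A,B)\ge(1-c)|A||B|$; the set $A$ is \emph{anticomplete} to $B$ if $(A,B)$ is $0$-sparse and \emph{complete} to $B$ if $(A,B)$ is $1$-dense. An \emph{$(x,y)$-pair} is a pair $(A,B)$ of disjoint vertex sets with $|A|\ge x$ and $|B|\ge y$. The following conjecture is posed in \cite{CFSSS}.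

\begin{quote}
\textbf{Conjecture.} \emph{For every graph $H$ there exist $\varepsilon,s>0$ such that for every graph $G$ on $n>1$ vertices and all $c$ with $0\le c\le1$, either $G$ is $(\varepsilon c^s,H)$-saturated, or $G$ has a $c$-sparse or a $(1-c)$-dense $(\varepsilon c^sn,\varepsilon n)$-pair.}
\end{quote}

We call $H$ \emph{good} if such $\varepsilon$ and $s$ exist for $H$. The conjecture says that a graph whose edges are spread everywhere with density between $c$ and $1-c$ contains $H$ about as often as a random graph does. In a random graph with edge probability $2c\le\frac12$, the expected density between two given sets lies strictly between $c$ and $1-c$, and the expected number of copies of a graph with $h$ vertices and $e$ edges is $n(n-1)\cdots(n-h+1)(2c)^e(1-2c)^{\binom h2-e}$. This is why the saturation threshold is allowed to decay like a power of $c$.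

The graph $K_2$ is good, with $\varepsilon=\frac13$ and $s=1$. If $G$ has fewer than $cn^2/3$ copies of $K_2$, it has fewer than $cn^2/6$ edges, and a partition into sets of sizes $\lfloor n/2\rfloor\ge n/3$ and $\lceil n/2\rceil$ is $c$-sparse because $\lfloor n/2\rfloor\lceil n/2\rceil\ge2n^2/9$.

For $H=K_3$, let $G$ be triangle-free. If all degrees are at most $cn/2$, the same partition is $c$-sparse. Otherwise some neighborhood is a stable set with more than $cn/2$ vertices, and its two halves are anticomplete. So there is always a $c$-sparse pair with \emph{both} sides of size at least $\lfloor cn/4\rfloor$, and for triangle-free graphs the content of the conjecture is that one side can be given size $\varepsilon n$ with $\varepsilon$ independent of $c$. Here is a reason to believe this. Suppose that there is no $c$-sparse $(\varepsilon c^sn,\varepsilon n)$-pair, and let $|A|\ge\varepsilon c^sn$. The vertices outside $A$ with at most $c|A|$ neighbors in $A$ form a $c$-sparse pair with $A$, so there are fewer than $\varepsilon n$ of them. Taking $A=N(v)$, we see that a vertex $v$ of not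 too small degree has many common neighbors with almost every other vertex, as in a random graph, and one expects the same for some vertex adjacent to $v$. But if all degrees are below $\varepsilon n$, the vertices adjacent to $v$ are too few for this argument to reach them. Our first theorem shows that the gap is real.

\begin{theorem}\label{thm:counter}
For all $\varepsilon,s>0$ there are a triangle-free graph $G$ with more than one vertex and $c\in(0,1)$ such that $G$ has no $c$-sparse and no $(1-c)$-dense $(\varepsilon c^s|G|,\varepsilon|G|)$-pair.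
\end{theorem}

Such a graph has no copy of $K_3$ and $\varepsilon c^s>0$, so it is not $(\varepsilon c^s,K_3)$-saturated. Hence $K_3$ is not good and the conjecture is false. The triangle and its complement are the only obstructions. Below, $C_j$ and $P_j$ are the cycle and the path on $j$ vertices, and $2K_2$ consists of two disjoint edges.

\begin{theorem}\label{thm:class}
A graph $H$ is good if and only if it has no triangle and no stable set of size three; equivalently, if and only if $H$ is an induced subgraph of $C_4$, $2K_2$ or $C_5$. In particular, no graph with at least six vertices is good.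
\end{theorem}

In any graph on $N$ vertices, a single vertex is complete or anticomplete to a set of at least $(N-1)/2$ vertices. In triangle-free graphs the single vertex cannot be replaced by a set of size $N^\varepsilon$.

\begin{theorem}\label{thm:pure}
For every $\varepsilon\in(0,1)$ there is a triangle-free graph on $N>1$ vertices with no disjoint vertex sets $A,B$ such that $|A|\ge N^{\varepsilon}$, $|B|\ge\varepsilon N$, and $A$ is complete or anticomplete to $B$.
\end{theorem}

Theorems~\ref{thm:counter} and~\ref{thm:pure} follow from one construction, Proposition~\ref{prop:main}, which occupies Sections~\ref{sec:reduce}--\ref{sec:expansion}; Theorem~\ref{thm:pure} is deduced in Section~\ref{sec:pure}. Theorem~\ref{thm:class} is proved in Sections~\ref{sec:class} and~\ref{sec:sparse}, and its ``if'' direction uses a theorem of Nikiforov \cite{Nik}. Logarithms are natural and $[L]=\{1,\dots,L\}$. We use Hoeffding's inequality in this form: if $X\sim\mathrm{Bin}(j,p)$ with $j\le m$ and $a>0$, then each of $\Pr(X-\mathbb{E}X\ge a)$ and $\Pr(X-\mathbb{E}X\le-a)$ is at most $e^{-2a^2/m}$.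

\section{An expanding triangle-free graph}\label{sec:reduce}

\begin{proposition}\label{prop:main}
Let $\varepsilon\in(0,1)$ and let $k\ge1$ be an integer. There are arbitrarily large integers $M$ for which there exist an integer $L\le\log M$ and a triangle-free graph $G$ on $n=M^L$ vertices such that
\begin{itemize}
\item[(i)] every vertex has degree at most $(L/M)n$;
\item[(ii)] for every $A\subseteq V(G)$ with $|A|\ge M^{-k}n$, all but at most $\frac\varepsilon2n$ vertices $w$ satisfy $|N(w)\cap A|\ge\frac14M^{-3}|A|$.
\end{itemize}
\end{proposition}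

The point of (ii) is that the exponent $3$ does not depend on $k$: the sets may be smaller than any fixed power of the density that they are guaranteed.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
If $\varepsilon'\le\varepsilon$, $s'\ge s$ and $c\in(0,1)$, every $(\varepsilon c^sn,\varepsilon n)$-pair is an $(\varepsilon'c^{s'}n,\varepsilon'n)$-pair. So we may assume that $\varepsilon<1$ and that $s$ is a positive integer. Take $G$ from Proposition~\ref{prop:main} with $k=4s+1$ and with $M>8$ so large that $\log M/M<\varepsilon/2$; then also $M>1/\varepsilon$. Put $c=M^{-4}$ and let $(A,B)$ be an $(\varepsilon c^sn,\varepsilon n)$-pair. Then $|A|\ge\varepsilon M^{-4s}n\ge M^{-k}n$, so by (ii) at least $|B|-\frac\varepsilon2n\ge\frac12|B|$ vertices of $B$ have at least $\frac14M^{-3}|A|$ neighbors in $A$. Thus $e(A,B)\ge\frac18M^{-3}|A||B|>c|A||B|$. By (i),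
\[
e(A,B)\le|A|\,\frac LM\,n\le\frac{L}{\varepsilon M}|A||B|<\tfrac12|A||B|<(1-c)|A||B| .
\]
So $(A,B)$ is neither $c$-sparse nor $(1-c)$-dense.
\end{proof}

\section{Matchings, vetoes and a tournament}\label{sec:idea}

Let $\Lambda$ be an alphabet of even size $M$ with a fixed-point-free involution $x\mapsto\bar x$. The vertices of our graph are the $n=M^L$ words $v=(v_1,\dots,v_L)\in\Lambda^L$. For $T\subseteq[L]$ we write $v_T=(v_j)_{j\in T}$, and for $\tau\in\Lambda^T$ we call $\{v:v_T=\tau\}$ a \emph{subcube}.

As a first attempt, join $v$ and $w$ whenever $v_i=\bar w_i$ for some $i$. The degrees are at most $(L/M)n$. A subcube $A$ with $|A|\ge M^{-k}n$ fixes at most $k$ coordinates, and through any free coordinate every word has at least $|A|/M$ neighbors in $A$. This is the behavior asked for in (ii). But for $L\ge2$ there are triangles, such as $(x,y)$, $(\bar x,y)$, $(\bar x,\bar y)$ extended arbitrarily if we also allow $(x,y)$ and $(\bar x,\bar y)$ to be joined through either coordinate and $(\bar x,y)$, $(\bar x,\bar y)$ through the second. We destroy all triangles by giving every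 coordinate a veto.

A \emph{sign function} is a symmetric map $h:\Lambda^2\to\{-1,0,1\}$ with
\[
h(x,x)=-1\qquad\text{and}\qquad h(\bar x,y)=-h(x,y)\qquad(x,y\in\Lambda);
\]
in particular $h(x,\bar x)=1$. Coordinate $j$ vetoes the pair $v,w$ if $h(v_j,w_j)=-1$. Let $uv$ and $uw$ be edges, with $v_i=\bar u_i$ and $w_{i'}=\bar u_{i'}$. If $i=i'$, then $v_i=w_i$ and coordinate $i$ vetoes $vw$. If $i\ne i'$, then $h(w_{i'},v_{i'})=-h(u_{i'},v_{i'})$, so coordinate $i'$ vetoes $vw$ provided that the edge $uv$ was required to have sign $+1$ there. Thus for any two coordinates $i\neq i'$, one of them must demand sign $+1$ at the other. This is a \emph{tournament} on $[L]$, an orientation of the complete graph; we write $D(i)$ for the set of out-neighbors of $i$, so that for $i\ne i'$ exactly one of $i'\in D(i)$ and $i\in D(i')$ holds.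

Given a tournament $D$ and a sign function $h$, let $G(D,h)$ be the graph on $\Lambda^L$ in which $v\sim w$ if and only if
\begin{itemize}
\item[(A1)] there is $i\in[L]$, called an \emph{index} of $vw$, with $v_i=\bar w_i$ and $h(v_j,w_j)=1$ for all $j\in D(i)$; and
\item[(A2)] $h(v_j,w_j)\ne-1$ for all $j\in[L]$.
\end{itemize}
The relation is symmetric because $h$ is symmetric, and irreflexive because $v_i\ne\bar v_i$.

\begin{lemma}\label{lem:trianglefree}
The graph $G(D,h)$ is triangle-free, and all its degrees are at most $(L/M)n$.
\end{lemma}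

\begin{proof}
Let $uv$ and $uw$ be edges with indices $i$ and $i'$. If $i=i'$, then $v_i=\bar u_i=w_i$ and $h(v_i,w_i)=-1$. If $i'\in D(i)$, then $h(u_{i'},v_{i'})=1$ and $w_{i'}=\bar u_{i'}$, so $h(w_{i'},v_{i'})=-1$. If $i\in D(i')$, then $h(u_i,w_i)=1$ and $v_i=\bar u_i$, so $h(v_i,w_i)=-1$. One of these cases occurs because $D$ is a tournament, and in each case (A2) fails for $v,w$. A neighbor of $w$ has $v_i=\bar w_i$ for one of $L$ values of $i$, so $w$ has at most $LM^{L-1}$ neighbors.
\end{proof}

The work lies in choosing $D$, $h$ and $M$ so that expansion survives. For $x\in\Lambda$ put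
\[
U_+(x)=\{y:h(x,y)=1\},\qquad U_-(x)=\{y:h(x,y)=-1\},\qquad U_{\ge0}(x)=\Lambda\setminus U_-(x).
\]
The involution maps $U_+(x)$ onto $U_-(x)$, so $|U_-(x)|=|U_+(x)|$ and $|U_-(x)\cap U_-(x')|=|U_+(x)\cap U_+(x')|$. For the rest of this section suppose that $|U_+(x)|=\eta M$ for all $x$.

\begin{example}\label{ex:three}
Let $L=3$ and take the cyclic tournament $D(1)=\{2\}$, $D(2)=\{3\}$, $D(3)=\{1\}$. Let $A=\{v:v_1=\tau\}$, so $|A|=M^2$. Index $2$ demands nothing at coordinate $1$. If $h(\tau,w_1)\ne-1$, which holds for a fraction $1-\eta$ of all words $w$, then $w$ is adjacent to each word $(\tau,\bar w_2,y)$ with $y\in U_+(w_3)$. So all but a fraction $\eta$ of the words have at least $\eta M=(\eta/M)|A|$ neighbors in $A$, and by symmetry the same holds for every subcube that fixes one coordinate.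

For the transitive tournament $D(1)=\{2,3\}$, $D(2)=\{3\}$, $D(3)=\emptyset$, every edge $vw$ has $h(v_3,w_3)=1$, so only a fraction $\eta\le\frac12$ of the words have a neighbor in $\{v:v_3=\tau\}$. The cyclic tournament fails once two coordinates are fixed: a neighbor $w$ of a word in $\{v:v_1=\tau_1,v_2=\tau_2\}$ has $h(\tau_1,w_1)=1$ if the index is $1$ or $3$ and $w_2=\bar\tau_2$ if the index is $2$, which leaves a fraction at most $\eta+1/M$ of the words.
\end{example}

The example dictates two choices. For every small set $T$ of fixed coordinates there must be indices $i\notin T$ with $D(i)\cap T=\emptyset$. And each fixed coordinate vetoes a fraction $\eta$ of all words, so $\eta|T|$ must be small compared with $\varepsilon$.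

The third choice is the size of $M$ relative to $L$. An index $i$ gives a word at most $M^{-1}\eta^{|D(i)|}n$ neighbors, and we want this to be at least a fixed power of $1/M$ times $n$; so we take $M\ge\eta^{-L}$. On the other hand let $Y\subseteq\Lambda$ with $|Y|=uM$ and $A=Y^L$. A word $w$ with $\bar w_i\notin Y$ for all $i$ has no neighbor in $A$, and these words form a fraction $(1-u)^L\ge1-Lu$. So (ii) forces $Lu\ge1-\varepsilon/2$ whenever $u^L\ge M^{-k}$, and $M$ cannot be much larger than $L^{L/k}$. If $\log M\le CL$, then $u\ge e^{-Ck}$ is bounded below and $(1-u)^L\to0$. We therefore take $M$ exponential in $L$, and we ask for linearly many indices $i$ with $D(i)\cap T=\emptyset$, so that a random word has many independent chances to use one.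

\section{The tournament and the sign function}\label{sec:ingredients}

Fix $\varepsilon$ and $k$ as in Proposition~\ref{prop:main} and put
\[
t=8(k+1),\qquad\eta=\frac{\varepsilon}{64t},\qquad\theta=2^{t+1}\bigl(2k\log(2/\eta)+1\bigr).
\]
These do not depend on $L$. Let $L$ be a large integer; the four places where this is used are marked, and each asks only that $L$ exceed a bound depending on $\varepsilon$ and $k$. Put
\[
\gamma=\frac{\varepsilon}{1000L^2},\qquad m=\lceil(2/\eta)^L\rceil,\qquad M=2m .
\]
Then $\eta<1/1000$, $M>256$, and from $2(2/\eta)^L\le M\le4(2/\eta)^L$ we get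
\begin{equation}\label{eq:window}
\eta^L\ge2^{L+1}/M\qquad\text{and}\qquad L\le\log M\le2L\log(2/\eta).
\end{equation}

\begin{lemma}\label{lem:tournament}
For large $L$ there is a tournament $D$ on $[L]$ such that for every $T\subseteq[L]$ with $|T|\le t$, at least $2^{-t-1}L$ elements $i\notin T$ satisfy $D(i)\cap T=\emptyset$.
\end{lemma}

\begin{proof}
Enlarging $T$ only shrinks the set of such $i$, so it suffices to treat $|T|=t$. In a uniformly random tournament the number of such $i$ has distribution $\mathrm{Bin}(L-t,2^{-t})$, with mean at least $\frac342^{-t}L$ when $L\ge4t$. By Hoeffding's inequality with $a=2^{-t-2}L$, it is below $2^{-t-1}L$ with probability at most $\exp(-2^{-2t-3}L)$. There are at most $L^t$ sets $T$, and $L^t\exp(-2^{-2t-3}L)<1$ for large $L$.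
\end{proof}

For sets that are not subcubes we shall compute a second moment, and for this the sets $U_+(x)$ and $U_{\ge0}(x)$ should have the sizes and pairwise intersections of independent random sets. Put $\alpha_+=\eta$ and $\alpha_{\ge0}=1-\eta$.

\begin{lemma}\label{lem:base}
For large $L$ there is a sign function $h$ on an alphabet $\Lambda$ of size $M$ such that for $r\in\{+,\ge0\}$:
\begin{itemize}
\item[(Q1)] $(1-\gamma)\alpha_rM\le|U_r(x)|\le(1+\gamma)\alpha_rM$ for all $x\in\Lambda$;
\item[(Q2)] $|U_r(x)\cap U_r(x')|\le(1+\gamma)\alpha_r^2M$ for all distinct $x,x'\in\Lambda$.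
\end{itemize}
\end{lemma}

\begin{proof}
Let $\xi=\gamma\eta^2/8$. It suffices to arrange that
\begin{equation}\label{eq:base}
\bigl||U_+(x)|-\eta M\bigr|\le\xi M\quad\text{and}\quad|U_+(x)\cap U_+(x')|\le\eta^2M+\xi M\qquad(x\ne x').
\end{equation}
Indeed, (Q1) follows from $|U_{\ge0}(x)|=M-|U_+(x)|$ and $\xi\le\gamma\eta\le\gamma(1-\eta)$. For $r=+$, (Q2) follows from $\xi\le\gamma\eta^2$. For the other value of $r$,
\[
|U_{\ge0}(x)\cap U_{\ge0}(x')|=M-|U_-(x)|-|U_-(x')|+|U_-(x)\cap U_-(x')|\le(1-\eta)^2M+3\xi M,
\]
and $3\xi\le\gamma(1-\eta)^2$.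

Let $\Lambda=[m]\times\{1,-1\}$ with $\overline{(p,\sigma)}=(p,-\sigma)$. Let $\varphi:[m]^2\to\{-1,0,1\}$ be symmetric with $\varphi(p,p)=-1$, where the values on unordered pairs $p\ne p'$ are independent, equal to $1$ and to $-1$ with probability $\eta$ each, and $0$ otherwise. Then $h((p,\sigma),(p',\sigma'))=\sigma\sigma'\varphi(p,p')$ is a sign function.

Let $x=(p,\sigma)$. Of the two letters $(q,\pm1)$, exactly one lies in $U_+(x)$ if $\varphi(p,q)\ne0$, and none does otherwise. So $|U_+(x)|=1+X$ with $X\sim\mathrm{Bin}(m-1,2\eta)$ and $\mathbb{E}X=\eta M-2\eta$. If $x'=\bar x$, then $U_+(x')=U_-(x)$ is disjoint from $U_+(x)$. Otherwise $x'=(p',\sigma')$ with $p'\ne p$. Each $q\notin\{p,p'\}$ contributes one letter to $U_+(x)\cap U_+(x')$ if $\sigma\varphi(p,q)=\sigma'\varphi(p',q)\ne0$ and none otherwise; this has probability $2\eta^2$, independently over $q$. Each of $p,p'$ contributes at most one letter. So $|U_+(x)\cap U_+(x')|\le X'+2$ with $X'\sim\mathrm{Bin}(m-2,2\eta^2)$ and $\mathbb{E}X'\le\eta^2M$.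

Each of these at most $2M^2$ binomial variables deviates from its mean by more than $\xi m$ with probability at most $2e^{-2\xi^2m}$. If none does, the errors in \eqref{eq:base} are at most $\xi m+2\le\xi M$, provided that $\xi m\ge2$. Since $m$ grows exponentially in $L$ and $1/\xi$ quadratically, $\xi m\ge2$ and $4M^2e^{-2\xi^2m}<1$ for large $L$.
\end{proof}

Let $G=G(D,h)$ with $D$ and $h$ from these lemmas. By Lemma~\ref{lem:trianglefree} and \eqref{eq:window}, only part (ii) of Proposition~\ref{prop:main} remains.

\section{Expansion}\label{sec:expansion}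

An arbitrary set $A$ of density at least $M^{-k}$ may look like a subcube, like a product $Y^L$, or like a union of such sets with different fixed coordinates. We cut most of $A$ into pieces, each of which fixes a few coordinates and is far from fixing any other, and we treat each piece as in Example~\ref{ex:three}.

\subsection*{Spread pieces}

A \emph{piece} with \emph{frame} $(T,\tau)$, where $T\subseteq[L]$ and $\tau\in\Lambda^T$, is a nonempty set $P\subseteq\{v:v_T=\tau\}$ such that
\begin{itemize}
\item[(P1)] $|T|\le t$ and $|P|\ge\frac12M^{-k}M^{L-|T|}$;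
\item[(P2)] for $v$ uniform in $P$, every $Z\subseteq[L]\setminus T$ and every $\zeta\in\Lambda^Z$, we have $\Pr(v_Z=\zeta)\le M^{-7|Z|/8}$.
\end{itemize}

\begin{lemma}\label{lem:pieces}
Every $A\subseteq\Lambda^L$ with $|A|\ge M^{-k}n$ contains disjoint pieces of total size at least $|A|/2$.
\end{lemma}

\begin{proof}
It suffices to show that every $A'\subseteq A$ with $|A'|\ge|A|/2$ contains a piece: we then remove pieces one by one as long as at least $|A|/2$ words remain. For $\tau\in\Lambda^T$ let $\mu(\tau)=|A'\cap\{v_T=\tau\}|/M^{L-|T|}$ be the density of $A'$ in the subcube. Choose $(T,\tau)$ maximizing $\mu(\tau)M^{-|T|/8}$ and let $P=A'\cap\{v_T=\tau\}$. Comparison with $T=\emptyset$ gives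
\[
1\ge\mu(\tau)\ge M^{|T|/8}|A'|/n\ge\tfrac12M^{|T|/8-k}.
\]
Hence $|T|/8\le k+1$ and $\mu(\tau)\ge\frac12M^{-k}$, which is (P1). If $\tau\zeta\in\Lambda^{T\cup Z}$ denotes the common extension of $\tau$ and $\zeta$, then $\Pr(v_Z=\zeta)=M^{-|Z|}\mu(\tau\zeta)/\mu(\tau)\le M^{-|Z|}M^{|Z|/8}$ by maximality, which is (P2).
\end{proof}

Fix a piece $P$ with frame $(T,\tau)$ and let $v$ be uniform in $P$. Let
\[
I=\{i\notin T:D(i)\cap T=\emptyset\},\qquad Y_i=\{y\in\Lambda:\Pr(v_i=\bar y)\ge M^{-9/8}\}\quad(i\in I),
\]
so $|I|\ge2^{-t-1}L$ by Lemma~\ref{lem:tournament}. A word $w$ can hope to use index $i$ to reach a fair share of $P$ when $w_i\in Y_i$.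

\subsection*{Many coordinates are widely distributed}

Property (P2) only says that $v_i$ takes at least $M^{7/8}$ values, a vanishing fraction of $\Lambda$. To find a usable index for most $w$ we need $Y_i$ to be a constant fraction of $\Lambda$ for many $i$. This comes from the density bound in (P1) and the upper bound on $\log M$, as it did for $Y^L$ in Section~\ref{sec:idea}. The tool is entropy. For a random variable $X$ with values in a finite set $\Omega$, let $\mathrm{Ent}(X)=-\sum_x\Pr(X=x)\log\Pr(X=x)$. We use three facts: $\mathrm{Ent}(X)\le\log|\Omega|$, with equality if $X$ is uniform; $\mathrm{Ent}(X_1,\dots,X_j)\le\sum_i\mathrm{Ent}(X_i)$; and, if $\emptyset\ne Y\subseteq\Omega$ and $q=\Pr(X\in Y)$,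
\begin{equation}\label{eq:group}
\mathrm{Ent}(X)\le\log2+q\log|Y|+(1-q)\log|\Omega|,
\end{equation}
which follows from the first fact and the identity $\mathrm{Ent}(X)=\mathrm{Ent}(1_{X\in Y})+q\,\mathrm{Ent}(X\mid X\in Y)+(1-q)\,\mathrm{Ent}(X\mid X\notin Y)$.

\begin{lemma}\label{lem:wide}
There is $I'\subseteq I$ with $|I'|\ge2^{-t-2}L$ such that $|Y_i|\ge e^{-4\theta-2}M$ for all $i\in I'$.
\end{lemma}

\begin{proof}
For $i\notin T$ let $\Delta_i=\log M-\mathrm{Ent}(v_i)\ge0$. Since $v_{[L]\setminus T}$ is uniform on a set of size $|P|$, subadditivity gives $\log|P|\le\sum_{i\notin T}(\log M-\Delta_i)$, and with (P1),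
\[
\sum_{i\in I}\Delta_i\le\sum_{i\notin T}\Delta_i\le\log\bigl(M^{L-|T|}/|P|\bigr)\le k\log M+1 .
\]
By \eqref{eq:window}, the average of $\Delta_i$ over $I$ is at most $2^{t+1}(k\log M+1)/L\le\theta$. So the set $I'$ of $i\in I$ with $\Delta_i\le2\theta$ contains at least half of $I$.

Let $i\in I'$ and $q=\Pr(\bar v_i\in Y_i)$. Each letter outside $Y_i$ is taken by $\bar v_i$ with probability below $M^{-9/8}$, so $q\ge1-M^{-1/8}\ge\frac12$. By \eqref{eq:group} applied to $\bar v_i$, which has the same entropy as $v_i$, we have $2\theta\ge\Delta_i\ge q\log(M/|Y_i|)-\log2$. Hence $\log(M/|Y_i|)\le4\theta+2$.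
\end{proof}

\subsection*{The remaining coordinates}

Fix $i\in I$ and $y\in Y_i$, and let $J=[L]\setminus(T\cup\{i\})$; then $D(i)\subseteq J$ because $i\in I$. For $j\in J$ let $U_j=U_+$ and $\alpha_j=\alpha_+$ if $j\in D(i)$, and $U_j=U_{\ge0}$ and $\alpha_j=\alpha_{\ge0}$ otherwise. For a word $w$ let
\[
F_{i,y}(w)=\Pr\bigl(w_j\in U_j(v_j)\text{ for all }j\in J\bigm|v_i=\bar y\bigr),
\]
the probability being over $v$. This is the fraction of the words $v\in P$ with $v_i=\bar y$ that satisfy, on $J$, the conditions for $i$ to be an index of an edge $vw$. It depends only on $w_J$. If all these words had the same letter at some $j\in D(i)$, then $F_{i,y}(w)$ would vanish for all but about a fraction $\eta$ of the words $w$. Property (P2) excludes this: two random such words rarely agree anywhere on $J$, and where they disagree (Q2) applies.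

\begin{lemma}\label{lem:second}
For large $L$ and $w$ uniform in $\Lambda^L$, we have $\Pr(F_{i,y}(w)<1/M)\le48\gamma L$.
\end{lemma}

\begin{proof}
Write $F=F_{i,y}$, and let $\lambda$ be the law of $v_J$ given $v_i=\bar y$. For $\emptyset\ne Z\subseteq J$, property (P2) for $Z\cup\{i\}$ and the definition of $Y_i$ show that each value of $v_Z$ has $\lambda$-probability at most
\begin{equation}\label{eq:spread}
M^{-7(|Z|+1)/8+9/8}=M^{-7|Z|/8+1/4}\le M^{-|Z|/2}.
\end{equation}
Let $\Pi=\prod_{j\in J}\alpha_j\ge\eta^L$. The coordinates of $w$ are independent and uniform, so by (Q1),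
\[
\mathbb{E}F=\mathbb{E}_{v\sim\lambda}\prod_{j\in J}\frac{|U_j(v_j)|}M\ge(1-\gamma)^L\Pi\ge\tfrac12\Pi .
\]
Let $v,v'$ be independent with law $\lambda$ and $Z=\{j\in J:v_j=v'_j\}$. For $j\notin Z$ use (Q2); for $j\in Z$ use (Q1) and $\alpha_j\le\alpha_j^2/\eta$. This gives
\[
\mathbb{E}F^2=\mathbb{E}_{v,v'}\prod_{j\in J}\frac{|U_j(v_j)\cap U_j(v'_j)|}M\le(1+\gamma)^L\,\Pi^2\,\mathbb{E}\,\eta^{-|Z|}.
\]
By the binomial theorem $\eta^{-|Z|}=\sum_{Z_0\subseteq Z}(\eta^{-1}-1)^{|Z_0|}$, and $\Pr(Z_0\subseteq Z)\le M^{-|Z_0|/2}$ by \eqref{eq:spread} applied to $v'$ with $v$ fixed. So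
\[
\mathbb{E}\,\eta^{-|Z|}\le\sum_{Z_0\subseteq J}\Bigl(\frac1{\eta\sqrt M}\Bigr)^{|Z_0|}\le\Bigl(1+\frac1{\eta\sqrt M}\Bigr)^L\le(1+\gamma)^L,
\]
where the last step holds for large $L$ because $M$ grows exponentially and $1/\gamma$ quadratically. Using $\log\frac{1+\gamma}{1-\gamma}\le3\gamma$ and $e^a-1\le2a$ for $0\le a\le1$,
\[
\frac{\mathrm{Var}\,F}{(\mathbb{E}F)^2}\le\Bigl(\frac{1+\gamma}{1-\gamma}\Bigr)^{2L}-1\le e^{6\gamma L}-1\le12\gamma L .
\]
By Chebyshev's inequality $F\ge\frac12\mathbb{E}F$ except with probability at most $48\gamma L$, and then $F\ge\frac14\eta^L\ge1/M$ by \eqref{eq:window}.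
\end{proof}

\subsection*{Most words have many neighbors}

\begin{lemma}\label{lem:onepiece}
For large $L$ and every piece $P$, all but at most $\frac{3\varepsilon}{16}n$ words $w$ satisfy $|N(w)\cap P|\ge M^{-3}|P|$.
\end{lemma}

\begin{proof}
Let $w$ be uniform in $\Lambda^L$ and let $I'$ be as in Lemma~\ref{lem:wide}. We bound three events.

$\mathcal{B}_1$: $h(\tau_j,w_j)=-1$ for some $j\in T$. By (Q1), $|U_-(\tau_j)|\le2\eta M$, so $\Pr(\mathcal{B}_1)\le2t\eta\le\varepsilon/16$.

$\mathcal{B}_2$: $w_i\notin Y_i$ for all $i\in I'$. By independence, $\Pr(\mathcal{B}_2)\le\exp(-e^{-4\theta-2}2^{-t-2}L)$, and this is at most $\varepsilon/16$ for large $L$ since $\theta$ and $t$ do not depend on $L$.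

$\mathcal{B}_3$: for some $i\in I'$ we have $w_i\in Y_i$ and $F_{i,w_i}(w)<1/M$. For fixed $i$, condition on $w_i=y\in Y_i$. Since $F_{i,y}(w)$ is independent of $w_i$, Lemma~\ref{lem:second} bounds the conditional probability by $48\gamma L$. Summing over $i$ gives $\Pr(\mathcal{B}_3)\le48\gamma L^2\le\varepsilon/16$.

Suppose that none of the three events occurs, and take $i\in I'$ with $w_i\in Y_i$. For $v$ uniform in $P$, with probability at least $M^{-9/8}\cdot M^{-1}\ge M^{-3}$ we have $v_i=\bar w_i$ and $w_j\in U_j(v_j)$ for all $j\in J$. Then (A1) holds with index $i$. Condition (A2) holds at $i$ because $h(\bar w_i,w_i)=1$, on $J$ because $U_j(v_j)$ is disjoint from $U_-(v_j)$, and on $T$ because $v_T=\tau$ and $\mathcal{B}_1$ fails. So $v\sim w$.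
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:main}(ii)]
Let $P_1,P_2,\dots$ be the pieces from Lemma~\ref{lem:pieces} and $a=\sum_l|P_l|\ge|A|/2$. For a word $w$ let $\beta(w)$ be the total size of the pieces $P_l$ with $|N(w)\cap P_l|<M^{-3}|P_l|$. By Lemma~\ref{lem:onepiece}, $\mathbb{E}\beta(w)\le\frac{3\varepsilon}{16}a$ for uniform $w$, so by Markov's inequality $\beta(w)\le a/2$ for all but at most $\frac{3\varepsilon}8n$ words $w$. For these, $|N(w)\cap A|\ge M^{-3}a/2\ge\frac14M^{-3}|A|$. Since every large $L$ is allowed, $M$ can be arbitrarily large.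
\end{proof}

\section{Complete and anticomplete pairs}\label{sec:pure}

Proposition~\ref{prop:main} controls sets of size $M^{-k}n=n^{1-k/L}$, far more than $n^\varepsilon$. We pass to a random sample of $N=M^r$ vertices, with $r$ fixed. An anticomplete pair in the sample should be excluded by a union bound over pairs $(I,J)$ of $b$-element sets, which costs a factor $N^{2b}=M^{2rb}$. This is affordable when the common non-neighborhood of $I$ in the big graph has density at most $M^{-k}$ with $k>2r$. Not every $I$ has this property, but the exceptions are too rare to fill a set of size $\varepsilon N$.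

\begin{proof}[Proof of Theorem~\ref{thm:pure}]
Let $r=\lceil6/\varepsilon\rceil\ge7$, $k=2r+3$ and $\varepsilon_0=\varepsilon/32$. Take $G$ from Proposition~\ref{prop:main} for $\varepsilon_0$ and $k$, with $M$ large in terms of $\varepsilon$. As $M\ge4$, for every $A$ with $|A|\ge M^{-k}n$ all but at most $\varepsilon_0n$ vertices have at least $M^{-4}|A|$ neighbors in $A$. Let $N=M^r$ and $b=M^6\le N^\varepsilon$. Let $v_1,\dots,v_N$ be independent uniform vertices of $G$, and let $\Gamma$ be the graph on $[N]$ with $i\sim j$ if and only if $v_i\sim v_j$ in $G$. A triangle of $\Gamma$ would give three pairwise adjacent vertices of $G$, so $\Gamma$ is triangle-free.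

For a tuple $x$ of vertices of $G$ let $x^\perp$ be the set of vertices adjacent to no entry of $x$. A tuple $w\in V(G)^b$ is \emph{bad} if $|w^\perp|>M^{-k}n$, and a $b$-subset $I\subseteq[N]$ is \emph{bad} if $(v_i)_{i\in I}$ is; the order of the entries plays no role.

\emph{A uniform $w\in V(G)^b$ is bad with probability at most $(\varepsilon/8)^b$.} We show that a bad tuple lies in a small set described by only $M^5$ vertices. Let $w$ be bad and let $x$ consist of $M^5$ independent uniform elements of $w^\perp$. A vertex with at least $M^{-4}|w^\perp|$ neighbors in $w^\perp$ lies in $x^\perp$ with probability at most $(1-M^{-4})^{M^5}\le e^{-M}\le\varepsilon_0$. So $\mathbb{E}|x^\perp|\le2\varepsilon_0n$, and some $x$ has $|x^\perp|\le2\varepsilon_0n$. All entries of $w$ lie in $x^\perp$. There are at most $n^{M^5}=e^{M^5L\log M}\le e^{M^5\log^2M}\le2^{b}$ tuples $x\in V(G)^{M^5}$, and for each $x$ with $|x^\perp|\le2\varepsilon_0n$ a uniform $w$ has all entries in $x^\perp$ with probability at most $(2\varepsilon_0)^b$. The bound $(4\varepsilon_0)^b=(\varepsilon/8)^b$ follows.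

Now consider three events.
\begin{itemize}
\item[(a)] More than $4(\varepsilon/8)^b\binom Nb$ of the $b$-subsets of $[N]$ are bad. By Markov's inequality this has probability at most $\frac14$.
\item[(b)] There are disjoint $b$-subsets $I,J$ such that $I$ is not bad and $I$ is anticomplete to $J$ in $\Gamma$. Given $(v_i)_{i\in I}$ not bad, the $b$ vertices $v_j$ with $j\in J$ must all lie in a set of density at most $M^{-k}$. So the probability is at most $N^{2b}M^{-kb}=M^{-3b}<\frac14$.
\item[(c)] Some vertex of $\Gamma$ has degree at least $\varepsilon N$. Given $v_i$, each other $v_j$ is adjacent to it with probability at most $L/M$, independently. So the probability is at most $N2^N(L/M)^{\varepsilon N}\le\bigl(4(\log M/M)^\varepsilon\bigr)^N<\frac14$.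
\end{itemize}
Fix an outcome in which none occurs, and let $A,B\subseteq[N]$ be disjoint with $|A|\ge N^\varepsilon$ and $|B|\ge\varepsilon N$. Since (c) fails, $A$ is not complete to $B$. Since $b\le N/M\le\varepsilon N/2$,
\[
\binom{|B|}b=\binom Nb\prod_{j=0}^{b-1}\frac{|B|-j}{N-j}\ge\Bigl(\frac{|B|-b}N\Bigr)^b\binom Nb\ge\Bigl(\frac\varepsilon2\Bigr)^b\binom Nb>4\Bigl(\frac\varepsilon8\Bigr)^b\binom Nb .
\]
As (a) fails, $B$ contains a $b$-subset $I$ that is not bad. As (b) fails, $I$ is not anticomplete to any $b$-subset of $A$, so $A$ is not anticomplete to $B$.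
\end{proof}

\section{Which graphs are good}\label{sec:class}

\begin{lemma}\label{lem:mono}
If $H$ is good, then so are its complement $\overline H$ and every induced subgraph $H'$ of $H$.
\end{lemma}

\begin{proof}
Copies of $\overline H$ in $G$ are copies of $H$ in $\overline G$, and complementation exchanges $c$-sparse pairs with $(1-c)$-dense pairs. Every copy of $H$ in $G$ restricts to a copy of $H'$, and each copy of $H'$ arises from at most $|G|^{|H|-|H'|}$ copies of $H$; so an $(\alpha,H)$-saturated graph is $(\alpha,H')$-saturated.
\end{proof}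

\begin{lemma}\label{lem:list}
A graph $H$ has no triangle and no stable set of size three if and only if it is an induced subgraph of $C_4$, $2K_2$ or $C_5$.
\end{lemma}

\begin{proof}
None of the three graphs has a triangle or a stable set of size three. Conversely, let $H$ have neither. The neighbors of a vertex form a stable set and its non-neighbors form a clique, so there are at most two of each, and $|H|\le5$. If $|H|=5$, then $H$ is $2$-regular, so $H=C_5$. If $|H|=4$, all degrees are $1$ or $2$, so $H$ is $2K_2$, $P_4$ or $C_4$. If $|H|=3$, then $H$ has one or two edges. So for $|H|\le3$ the graph $H$ is an induced subgraph of $P_4$, and $P_4$ is an induced subgraph of $C_5$.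
\end{proof}

By Theorem~\ref{thm:counter} and Lemma~\ref{lem:mono}, a good graph has no triangle and no stable set of size three. So Theorem~\ref{thm:class} follows once we show that the graphs in
\[
\mathcal{F}=\{C_4,2K_2,C_5\}
\]
are good. This family is closed under complementation, since $\overline{C_4}=2K_2$ and $\overline{C_5}$ is isomorphic to $C_5$. We first reduce to graphs of small maximum degree. The \emph{edge density} of a set $X$ of vertices is the number of edges inside $X$ divided by $\binom{|X|}2$.

\begin{theorem}[Nikiforov \cite{Nik}]\label{thm:nik}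
For every graph $H$ and every $\delta'>0$ there is $\kappa>0$ such that every $n$-vertex graph with fewer than $\kappa n^{|H|}$ induced copies of $H$ has a set of at least $\kappa n$ vertices with edge density at most $\delta'$ or at least $1-\delta'$.
\end{theorem}

The number of induced subgraphs isomorphic to $H$ is at most the number of copies in our sense, so the theorem applies to every graph that is not $(\kappa,H)$-saturated. Fix $\delta=\frac1{1000}$. The next proposition is proved in Section~\ref{sec:sparse}.

\begin{proposition}\label{prop:sparse}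
Let $0<c\le\frac1{100}$, and let $G$ be a graph on $n\ge2$ vertices with maximum degree at most $\delta n$ and with no $c$-sparse $(c^{10}n,\delta n)$-pair. Then $G$ is $(c^{25},F)$-saturated for each $F\in\mathcal{F}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $H\in\mathcal{F}$, let $\delta'=\delta/4$, and take $\kappa$ from Theorem~\ref{thm:nik}; decreasing $\kappa$ preserves the statement, so let $\kappa\le1$. We show that $\varepsilon=10^{-60}\kappa^5$ and $s=25$ work. Let $G$ have $n>1$ vertices and $0\le c\le1$. If $c=0$, then $G$ is $(0,H)$-saturated. If $\varepsilon n\le1$, any two singletons form an $(\varepsilon c^sn,\varepsilon n)$-pair that is complete or anticomplete. If $G$ is $(\kappa,H)$-saturated, we are done since $\varepsilon c^s\le\kappa$. So let $c>0$ and $\varepsilon n>1$, and let $X$ be the set given by Theorem~\ref{thm:nik}. The conclusion we want is invariant under replacing $(G,H)$ by $(\overline G,\overline H)$, so we may assume that $X$ has edge density at most $\delta'$.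

The degrees in $G[X]$ sum to at most $\delta'|X|^2$, so the set $X'$ of vertices with degree at most $2\delta'|X|$ in $G[X]$ has size $n'\ge|X|/2\ge\kappa n/2\ge2$, and $G[X']$ has maximum degree at most $4\delta'n'=\delta n'$. Apply Proposition~\ref{prop:sparse} to $G[X']$ with $c^*=\min(c,\frac1{100})\ge c/100$. Either $G$ has at least $(c/100)^{25}(\kappa n/2)^{|H|}\ge\varepsilon c^{25}n^{|H|}$ copies of $H$, as $|H|\le5$; or $G$ has a $c^*$-sparse, hence $c$-sparse, pair with sizes at least $(c/100)^{10}\kappa n/2\ge\varepsilon c^{25}n$ and $\kappa n/2000\ge\varepsilon n$.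
\end{proof}

\section{Finding $2K_2$, $C_4$ and $C_5$ in sparse graphs}\label{sec:sparse}

Throughout this section $G$, $n$ and $c$ are as in Proposition~\ref{prop:sparse}, and $V=V(G)$. A vertex is anticomplete to its at least $n-1-\delta n\ge\delta n$ non-neighbors, so the hypothesis forces $c^{10}n>1$; thus $n>10^{20}$, which absorbs all roundings below. Distinct tuples of vertices that induce $F$ in a prescribed order are distinct copies, so it suffices to count such tuples.

\subsection*{What the hypotheses give}

A vertex $y$ \emph{sees} a set $A$ if $y\notin A$ and $|N(y)\cap A|>c|A|$.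
\begin{itemize}
\item[(F1)] \emph{If $|A|\ge c^{10}n$, fewer than $\delta n$ vertices outside $A$ fail to see $A$. If also $|A|\le\delta n$, all but at most $2\delta n$ vertices of $G$ see $A$.} The vertices outside $A$ that fail to see $A$ form a $c$-sparse pair with $A$.
\item[(F2)] \emph{If $Y\ne\emptyset$ and $\lambda>0$, at most $\delta n/\lambda$ vertices have at least $\lambda|Y|$ neighbors in $Y$.} The degrees of the vertices of $Y$ sum to at most $\delta n|Y|$.
\end{itemize}
So a typical vertex is adjacent to a fraction at least $c$ of a given small set, by the absence of sparse pairs, and nonadjacent to most of it, by the degree bound. Neither fact says anything about the edges between two \emph{small} sets, of size a power of $c$ times $n$; by Theorem~\ref{thm:counter}, nothing can force an edge inside a neighborhood. For $C_4$ and $C_5$ we shall see that both dense and sparse behavior between small sets can be exploited. Two lemmas prepare this. The first is about typical pairs.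

\begin{lemma}\label{lem:private}
Let $c^{10}n\le|X_1|,|X_2|\le\delta n$. All but at most $14\delta n^2$ ordered pairs $(z,z')$ satisfy: $z\ne z'$, $z\not\sim z'$, $z,z'\notin X_1\cup X_2$, $|(N(z)\cap X_1)\setminus N(z')|\ge\frac c2|X_1|$ and $|(N(z')\cap X_2)\setminus N(z)|\ge\frac c2|X_2|$.
\end{lemma}

\begin{proof}
By (F1), all but $4\delta n$ vertices see both $X_1$ and $X_2$. Discard the pairs with a member that does not (at most $8\delta n^2$), the pairs with $z=z'$ (at most $\delta n^2$) and the adjacent pairs (at most $\delta n^2$). By (F2) with $\lambda=\frac12$, discarding the pairs in which $z'$ is adjacent to at least half of $N(z)\cap X_1$ costs at most $2\delta n^2$, and so does discarding those in which $z$ is adjacent to at least half of $N(z')\cap X_2$. In a remaining pair, more than half of the more than $c|X_1|$ vertices of $N(z)\cap X_1$ lie outside $N(z')$, and the same holds with $z',X_2,z$ in place of $z,X_1,z'$.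
\end{proof}

Adjacent pairs are not typical, and yet both ends of many edges have private neighbors in a given set $S$. To see why, suppose that the two ends of every edge had nested neighborhoods in $S$. Along a path $b\,y\,z$ on which these neighborhoods grow in size they would increase under inclusion. Two steps from $b$ reach a constant fraction of all vertices $z$, and all of them would be adjacent to every neighbor of $b$ in $S$, against the degree bound.

\begin{lemma}\label{lem:cross}
Let $S\subseteq R\subseteq V$ with $|S|\ge c^{10}n$ and $|R|\le2\delta n$, and write $S_z=N(z)\cap S$. Call an ordered pair $(z,z')$ of adjacent vertices outside $R$ \emph{crossing} if $|S_z\setminus S_{z'}|\ge\frac c4|S|$ and $|S_{z'}\setminus S_z|\ge\frac c4|S|$. There are at least $c^4n^2$ crossing pairs.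
\end{lemma}

\begin{proof}
Suppose that there are fewer. If $z\sim z'$ lie outside $R$, are not crossing and $|S_z|\le|S_{z'}|$, then $|S_z\setminus S_{z'}|\le|S_{z'}\setminus S_z|$, and so $|S_z\setminus S_{z'}|<\frac c4|S|$.

Let $Z$ be the set of vertices outside $R$ that see $S$; by (F1), $|Z|\ge(1-3\delta)n$. Order $Z$ so that $|S_z|$ is nondecreasing, and let $Z_1,Z_2,Z_3$ be three consecutive intervals, in this order, each of size $\lfloor|Z|/3\rfloor\ge0.29n$. Let $Z_2'$ be the set of $y\in Z_2$ that are the first member of at most $c^2n$ crossing pairs. Then $|Z_2\setminus Z_2'|\le c^2n$, so $|Z_2'|\ge0.28n$. The pair $(Z_1,Z_2')$ is not $c$-sparse, so $e(Z_1,Z_2')>0.08cn^2$, and fewer than $c^4n^2\le0.01cn^2$ of these edges are crossing. Hence some $b\in Z_1$ has a set $Y\subseteq Z_2'$ of at least $0.07cn$ neighbors $y$ with $(b,y)$ not crossing.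

By (F1), all but $\delta n$ vertices of $Z_3$ have more than $c|Y|$ neighbors in $Y$. There are at most $c^2n|Y|$ crossing pairs $(y,z)$ with $y\in Y$, so at most $cn$ vertices $z$ cross with at least $c|Y|$ members of $Y$. Thus at least $(0.29-\delta-c)n\ge0.25n$ vertices $z\in Z_3$ have a neighbor $y\in Y$ with $(y,z)$ not crossing. For such $z$,
\[
|S_b\setminus S_z|\le|S_b\setminus S_y|+|S_y\setminus S_z|<\tfrac c2|S|<\tfrac12|S_b| .
\]
So $0.25n>2\delta n$ vertices are adjacent to at least half of the nonempty set $S_b$, contrary to (F2).
\end{proof}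

\subsection*{Two disjoint edges}

Any set of at least $0.9n$ vertices splits into two sets of size at least $0.4n$, which do not form a $c$-sparse pair; so it spans more than $0.16cn^2$ edges. Apply this to $V$, and then for each edge $uv$ to $V\setminus(N(u)\cup N(v))$, which has at least $(1-2\delta)n$ vertices and avoids $u$ and $v$. This gives at least $(0.16c)^2n^4\ge c^{25}n^4$ copies of $2K_2$.

\subsection*{The four-cycle}

The natural $4$-cycle consists of a typical pair and two nonadjacent common neighbors. If it is rare, some common neighborhood is nearly a clique, and a crossing edge closes a $4$-cycle with an edge of that near-clique.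

Split $V$ into two sets of size at least $\lfloor n/2\rfloor$ and apply (F1) to each: all but $2\delta n$ vertices $b$ have degree more than $cn/4$. For such $b$, all but $2\delta n$ vertices see $N(b)$, so at least $n/2$ vertices $z\ne b$ are nonadjacent to $b$ and have $|A_{bz}|>c^2n/4$, where $A_{bz}=N(b)\cap N(z)$. This gives at least $n^2/4$ pairs $(b,z)$.

Suppose that for at least $n^2/8$ of them $A_{bz}$ contains at least $\frac c{64}|A_{bz}|^2$ ordered pairs $(a,a')$ of distinct nonadjacent vertices. Each gives an induced cycle $b\,a\,z\,a'$, and there are at least $\frac{n^2}8\cdot\frac c{64}\cdot\frac{c^4n^2}{16}\ge c^{25}n^4$ copies.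

Otherwise some $A=A_{bz}$ has fewer than $\frac c{64}|A|^2$ such pairs. Let $Q$ be the set of vertices of $A$ with at most $\frac c{32}|A|$ non-neighbors in $A$ other than themselves. Then $|Q|\ge\frac12|A|\ge c^2n/8$, $|Q|\le\delta n$, and each $q\in Q$ has at most $\frac c{16}|Q|$ other non-neighbors in $Q$. Apply Lemma~\ref{lem:cross} with $S=R=Q$. For a crossing pair $(y,y')$, the sets $Q_y\setminus Q_{y'}$ and $Q_{y'}\setminus Q_y$ are disjoint and have size at least $\frac c4|Q|$, so each $q$ in the first is adjacent to at least three quarters of the second. For adjacent $q,q'$ in these two sets, $y\,q\,q'\,y'$ is an induced cycle, since $y\not\sim q'$ and $y'\not\sim q$. This gives at least $c^4n^2\cdot\frac12\bigl(\frac c4\cdot\frac{c^2n}8\bigr)^2=\frac{c^{10}}{2048}n^4\ge c^{25}n^4$ copies.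

\subsection*{The five-cycle}

Take a typical nonadjacent pair, a common neighbor $u$, and private neighbors $x$ and $x'$ of the two vertices. The five vertices induce $C_5$ exactly when $x\sim x'$, $u\not\sim x$ and $u\not\sim x'$; these are three relations between small sets. We distinguish cases according to whether there are very sparse and very dense pairs of small sets; see Figure~\ref{fig:c5}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\node (a) at (90:1) {$u$}; \node (b) at (162:1) {$z$}; \node (c) at (234:1) {$x$};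
\node (d) at (306:1) {$x'$}; \node (e) at (18:1) {$z'$};
\draw (c)--(b)--(a)--(e)--(d); \draw[very thick] (c)--(d); \draw[dashed] (c)--(a)--(d);
\node at (0,-1.4) {Case A1};
\end{scope}
\begin{scope}[xshift=3.4cm]
\node (a) at (90:1) {$v$}; \node (b) at (162:1) {$x$}; \node (c) at (234:1) {$z$};
\node (d) at (306:1) {$z'$}; \node (e) at (18:1) {$x'$};
\draw (a)--(b)--(c)--(d)--(e)--(a); \draw[dashed] (b)--(e);
\node at (0,-1.4) {Case A2};
\end{scope}
\begin{scope}[xshift=6.8cm]
\node (a) at (90:1) {$u$}; \node (b) at (162:1) {$b_1$}; \node (c) at (234:1) {$x$};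
\node (d) at (306:1) {$x'$}; \node (e) at (18:1) {$b_2$};
\draw (c)--(b)--(a)--(e)--(d); \draw[very thick] (c)--(d);
\node at (0,-1.4) {Case B};
\end{scope}
\end{tikzpicture}
\caption{The three ways of finding an induced $5$-cycle. Solid lines are edges and all other pairs are non-edges. Thick edges and dashed non-edges are those supplied by the density assumption of the case: a dense and a sparse pair of small sets in A1, no dense pair in A2, no sparse pair in B.}
\label{fig:c5}
\end{figure}

\medskip\noindent\textbf{Case A: there is a $c^7$-sparse $(c^5n,c^5n)$-pair $(W_1,W_2)$.} If $|W_1|>\delta n$, the density between $W_2$ and a uniformly random subset of $W_1$ of size $\lfloor\delta n\rfloor\ge c^5n$ has expectation equal to the density of $(W_1,W_2)$, so some such subset can replace $W_1$. Doing the same for $W_2$, we may assume $|W_1|,|W_2|\le\delta n$.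

\medskip\noindent\emph{Case A1: there are disjoint $X_1,X_2\subseteq W_1$ with $|X_1|,|X_2|\ge\frac{c^2}4|W_1|$ such that $(X_1,X_2)$ is $(1-c^3)$-dense.} Here $c^7n/4\le|X_i|\le\delta n$. All but $2\delta n$ vertices $z$ see $W_2$, and for each of them all but $2\delta n$ vertices $z'$ see $W_2\cap N(z)$, a set of size at least $c^6n$. So all but $4\delta n^2$ pairs $(z,z')$ have $|U|>c^2|W_2|\ge c^7n$, where $U=W_2\cap N(z)\cap N(z')$. Hence at least $(1-18\delta)n^2\ge n^2/2$ pairs satisfy this and the conclusion of Lemma~\ref{lem:private}. For such a pair let $D_1=(N(z)\cap X_1)\setminus N(z')$ and $D_2=(N(z')\cap X_2)\setminus N(z)$, so $|D_i|\ge\frac c2|X_i|\ge\frac{c^3}8|W_1|$. Among the triples $(u,x,x')\in U\times D_1\times D_2$, the fraction with $x\not\sim x'$ is at most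
\[
\frac{c^3|X_1||X_2|}{|D_1||D_2|}\le4c,
\]
and each of the fractions with $u\sim x$ and with $u\sim x'$ is at most
\[
\frac{c^7|W_1||W_2|}{\frac{c^3}8|W_1|\cdot c^2|W_2|}=8c^2 .
\]
Since $4c+16c^2\le\frac12$, at least half of the triples have $x\sim x'$, $u\not\sim x$ and $u\not\sim x'$. Then $u\,z\,x\,x'\,z'$ is an induced cycle: the other non-edges $zz'$, $zx'$, $z'x$ come from Lemma~\ref{lem:private}. The number of copies is at least $\frac{n^2}2\cdot\frac12\cdot c^7n\cdot\bigl(\frac c2\cdot\frac{c^7n}4\bigr)^2=\frac{c^{23}}{256}n^5\ge c^{25}n^5$.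

\medskip\noindent\emph{Case A2: there are no such $X_1,X_2$.} Now non-edges between large parts of $W_1$ are available, and we use a crossing edge outside a neighborhood. At least $n/2$ vertices $v$ see $W_1$. For each, apply Lemma~\ref{lem:cross} with $S=W_1\cap N(v)$, so $|S|>c|W_1|\ge c^6n$, and $R=N(v)\cup\{v\}$. For a crossing pair $(z,z')$, the sets $S_z\setminus S_{z'}$ and $S_{z'}\setminus S_z$ are disjoint subsets of $W_1$ of size at least $\frac c4|S|\ge\frac{c^2}4|W_1|$, so more than a fraction $c^3$ of the pairs $(x,x')$ between them are nonadjacent. Then $v\,x\,z\,z'\,x'$ is an induced cycle: $v\not\sim z,z'$ since $z,z'\notin R$, and $x\not\sim z'$, $x'\not\sim z$. The number of copies is at least $\frac n2\cdot c^4n^2\cdot c^3\bigl(\frac c4\cdot c^6n\bigr)^2=\frac{c^{21}}{32}n^5\ge c^{25}n^5$.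

\medskip\noindent\textbf{Case B: no $(c^5n,c^5n)$-pair is $c^7$-sparse.} Now the edge $xx'$ is available, and we need a pair $b_1,b_2$ with common neighbors $u$ such that $N(u)$ misses a constant fraction of both $N(b_1)$ and $N(b_2)$. A vertex of large degree could cover both neighborhoods, so we take $u$ of smaller degree than $b_1,b_2$. Let $V^-$ consist of $\lfloor n/2\rfloor$ vertices of smallest degree and let $V^+=V\setminus V^-$. A neighbor $u$ of $b$ is \emph{far} from $b$ if $|N(u)\cap N(b)|\le\frac34|N(b)|$. A pair $(b,b')$ is \emph{separated} if $|N(b)\cap N(b')|<\frac18\min(|N(b)|,|N(b')|)$.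

All but $16\delta n^2$ ordered pairs of non-isolated vertices are separated: in a pair that is not, $b'$ is adjacent to at least $\frac18$ of $N(b)$ or $b$ to at least $\frac18$ of $N(b')$, and (F2) with $\lambda=\frac18$ bounds each kind by $8\delta n^2$. Next, if $(b,b')\in V^+\times V^+$ is separated and $u\in V^-$ is adjacent to both, then $u$ is far from $b$ or from $b'$. For otherwise, with $d=\min(|N(b)|,|N(b')|)\ge|N(u)|$,
\[
|N(b)\cap N(b')|\ge|N(u)\cap N(b)|+|N(u)\cap N(b')|-|N(u)|\ge\tfrac34d+\tfrac34d-d=\tfrac12d .
\]
This yields farness from one of the two vertices only. To get both we choose them one after the other.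

\medskip\noindent\emph{Claim.} Let $A\subseteq V^-$ with $|A|\ge c^8n$, and let $B(A)$ be the set of $b\in V^+$ such that at least $\frac12c^2|A|$ vertices of $A\cap N(b)$ are far from $b$. Then $|B(A)|\ge n/5$.

\medskip\noindent By (F1) applied to $A$ and then to $A\cap N(b)$, a set of size more than $c^9n$, all but $2\delta n^2$ pairs $(b,b')\in V^+\times V^+$ satisfy $|A\cap N(b)\cap N(b')|>c^2|A|$. If such a pair is separated, at least half of these common neighbors are far from $b$ or at least half are far from $b'$, so $b\in B(A)$ or $b'\in B(A)$. Thus $2|B(A)||V^+|\ge|V^+|^2-18\delta n^2$, and $|V^+|\ge n/2$ gives $|B(A)|\ge\frac n4-18\delta n\ge\frac n5$. This proves the claim.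

For $b_1\in B(V^-)$ let $A_1$ be the set of $u\in V^-\cap N(b_1)$ far from $b_1$; then $|A_1|\ge\frac12c^2\lfloor n/2\rfloor\ge0.24c^2n$. For $b_2\in B(A_1)$ let $A_2$ be the set of $u\in A_1\cap N(b_2)$ far from $b_2$; then $|A_2|\ge0.12c^4n\ge c^5n$. There are at least $n^2/25$ such pairs $(b_1,b_2)$, and at least $n^2/25-17\delta n^2\ge n^2/50$ of them are separated, hence distinct, and nonadjacent. For such a pair and $u\in A_2$ let
\[
D_1=N(b_1)\setminus(N(b_2)\cup N(u)),\qquad D_2=N(b_2)\setminus(N(b_1)\cup N(u)).
\]
These sets are disjoint, and since $A_2\subseteq N(b_i)$,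
\[
|D_i|\ge\bigl(1-\tfrac18-\tfrac34\bigr)|N(b_i)|\ge\tfrac18|A_2|\ge0.015c^4n\ge c^5n .
\]
So more than $c^7|D_1||D_2|$ pairs $(x,x')\in D_1\times D_2$ are adjacent. The vertices $u,b_1,b_2$ lie outside $D_1\cup D_2$, because $u\in N(b_1)\cap N(b_2)$ and $b_1,b_2\in N(u)$. Hence $u\,b_1\,x\,x'\,b_2$ is an induced cycle, and the number of copies is at least $\frac{n^2}{50}\cdot c^5n\cdot c^7(c^5n)^2=\frac{c^{22}}{50}n^5\ge c^{25}n^5$.

This completes the proof of Proposition~\ref{prop:sparse}, and with it the proof of Theorem~\ref{thm:class}. \qed

\begin{thebibliography}{9}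

\bibitem{CFSSS}
Maria Chudnovsky, Jacob Fox, Alex Scott, Paul Seymour, Sophie Spirkl,
\emph{Sparse graphs with no polynomial-sized anticomplete pairs},
arXiv:1810.00058 (2018).

\bibitem{Nik}
Nikiforov,
\emph{Edge distribution of graphs with few copies of a given graph},
Combin. Probab. Comput. 15 (2006).

\end{thebibliography}
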